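# An infinitely generated edge group that no acylindrical unfolding removes

## 1. Undoing folds: the guess "no" on free groups and a surface group

A group $G$ acts by simplicial isometries on a simplicial tree $T$. An edge path is a path without backtracking.

**Definition (acylindrical).** For integers $k\ge 0$ and $C>0$, the action is $(k,C)$-acylindrical if the pointwise stabilizer of any edge path of length at least $k$ has at most $C$ elements. It is acylindrical if it is $(k,C)$-acylindrical for some $k,C$.

An acylindrical action on a tree is of exactly one of three kinds: elliptic (there is a global fixed point); lineal (not elliptic, and $G$ is virtually cyclic); non-elementary ($G$ contains two loxodromic elements with disjoint pairs of fixed ends).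

**Definition (domination).** If $G$ acts on trees $T$ and $T'$, then $T'$ dominates $T$ if there is a surjective $G$-equivariant simplicial map $\phi\colon T'\to T$. Such a map sends vertices to vertices, and each edge either onto an edge or to a single vertex. Edges may be collapsed, and distinct edges may have the same image.

Passing from $T'$ to $T$ typically enlarges edge stabilizers, and it can make them infinitely generated. The question is whether, for a hyperbolic group, one can always go back. Consider these two properties of $G$ and $T$.

(1) $G$ acts acylindrically and non-elementarily on $T$, with infinitely generated edge stabilizers.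

(2) Whenever $T'$ is a tree on which $G$ acts acylindrically and $T'$ dominates $T$, the action of $G$ on $T'$ has at least one infinitely generated edge stabilizer.

The problem comes from William D. Cohen, "Quasi-convex Splittings of Acylindrical Graphs of Locally Finite-Height Groups", arXiv:2503.15459 (2025). It is known that a finitely presented group with both properties exists. About the example constructed there we read that it is not hyperbolic, "and we are unaware of such an example which is". So: is there a Gromov hyperbolic group $G$ with a tree $T$ satisfying (1) and (2)?

The first guess is no. An infinitely generated edge group in a well-behaved group looks like the result of folding too much, and folds can be undone. Let us test the guess, after recalling some vocabulary.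

For an amalgam $G=A*_CA'$ with $C=A\cap A'$, the Bass–Serre tree has a base edge $[v_A,v_{A'}]$ with $G_{v_A}=A$, $G_{v_{A'}}=A'$ and edge stabilizer $C$. The action has no inversions and one orbit of edges. The neighbors of $v_{A'}$ are the $av_A$ with $a\in A'$, one for each coset $aC$, and the edge $[av_A,v_{A'}]$ has stabilizer $aCa^{-1}$. If $C\ne A$ and $C\neq A'$, there is no global fixed point: a fixed point gives a fixed vertex, so $G=A$, say, hence $A'=A'\cap A=C$.

**Definition (malnormal).** A subgroup $H\le K$ is malnormal if $H\cap kHk^{-1}=1$ for all $k\in K\setminus H$.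

For example, $\langle a\rangle$ is malnormal in $F(a,b)$, but $\langle a^2\rangle$ is not, because $a\notin\langle a^2\rangle$ commutes with $a^2$. Free factors are malnormal. If $H$ is malnormal in $K$ and $K$ is malnormal in $K'$, then $H$ is malnormal in $K'$. Suppose $C$ is malnormal in $A'$. Two distinct edges at $v_{A'}$ have stabilizers $aCa^{-1}$, $bCb^{-1}$ with $a^{-1}b\notin C$, so these meet trivially. An edge path of length $3$ has interior vertices of both types, hence
$$C \text{ malnormal in } A' \ \Longrightarrow\ \text{the tree of } A*_CA' \text{ is } (3,1)\text{-acylindrical}. \tag{1.1}$$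

**Test 1: free groups.** Property (1) can hold for a free group. Let $B=F(a,b)$, let $D$ be the normal closure of $a$ in $B$, which is free on the elements $b^jab^{-j}$ $(j\in\mathbb Z)$, and put $P=D*\langle s\rangle$. Then $B*_DP=B*\langle s\rangle=F(a,b,s)$. As $D$ is a free factor of $P$, the tree of $B*_DP$ is $(3,1)$-acylindrical by (1.1). It has no global fixed point, because $D\ne B$ and $D\ne P$, and the group is not virtually cyclic; so the action is non-elementary.

But (2) fails for every free group $G$ acting non-elementarily on a tree $T$ with one orbit of edges. Fix a vertex $v_0$ of $T$, send each vertex $g$ of the Cayley tree to $gv_0$, and send the edge $[g,gx]$ to the geodesic $g[v_0,xv_0]$. After subdivision this is simplicial and equivariant. The image is an invariant subtree, not a point (a point would be a global fixed vertex), so it contains an edge, hence every edge, hence all of $T$. The action on the Cayley tree is free, so it is $(1,1)$-acylindrical with trivial edge stabilizers.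

**Test 2: a surface group.** Let $B=F(a,b)$, $L=F(a',b')$, $N=\langle[a,b]\rangle=\langle[a',b']\rangle$. Then $B*_NL$ is the fundamental group of the closed orientable surface of genus $2$, a hyperbolic group. Let $D=[B,B]$. It contains $N$ and is not finitely generated, being a nontrivial normal subgroup of infinite index in a free group. Put $P=D*_NL$, so $B*_NL=B*_DP$, and let $T$ be the tree of $B*_DP$. Since $[a',b']$ is not a proper power, $N$ is malnormal in $L$. Then $D$ is malnormal in $P$: for $p\in P\setminus D$, the group $D\cap pDp^{-1}$ fixes the geodesic between two distinct $D$-type vertices of the tree of $D*_NL$, and this geodesic has an interior $L$-type vertex, where two distinct edges have trivial common stabilizer. So $T$ is $(3,1)$-acylindrical, and (1) holds as before. Again (2) fails. The tree of $B*_NL$ is $(3,1)$-acylindrical by (1.1), has cyclic edge stabilizers, and dominates $T$ by sending its base edge to that of $T$; this extends equivariantly because $B\le B$, $L\le P$ and $N\le D$.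

In Test 2 the unfolding replaces $D$ by a small group $N\le D$, and the unfolded tree stays acylindrical because the $L$-vertices block fixed paths. Now add a loop that is not blocked: suppose the unfolded graph of groups also has a stable letter $s$ with $sNs^{-1}\subsetneq N$. The unfolded tree then contains an edge $[b_0,s^{-1}b_0]$ with stabilizer $N$. Its translate by $s^{-j}$ has stabilizer $s^{-j}Ns^j\supseteq N$. So $N$ fixes the ray through $b_0,s^{-1}b_0,s^{-2}b_0,\dots$, and acylindricity is lost. This is where the guess breaks, and the answer is in fact yes.

**Theorem A.** There are a torsion-free hyperbolic group $G$ and a $(7,1)$-acylindrical, non-elementary action of $G$, without inversions and with one orbit of edges, on a tree $T$, whose edge stabilizers are the conjugates of an infinitely generated group $D$, such that every $G$-tree $T'$ with acylindrical action which dominates $T$ has an edge with stabilizer exactly $D$. In particular (1) and (2) hold.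

## 2. Centers of fixed sets, and why one contracted free group is not enough

To prove (2) we must control every acylindrical tree $T'$ over $T$. The tool is a canonical point attached to an infinite elliptic subgroup.

Conventions: trees have edges of length $1$, groups act on the geometric realization, and simplicial maps are extended affinely. $\mathrm{Fix}(V)$ is the set of fixed points of a subgroup $V$; call $V$ elliptic if it is nonempty. An element fixing a point of an edge that is neither an endpoint nor the midpoint fixes the edge pointwise. So $\mathrm{Fix}(V)$ is a subtree and a subcomplex of the barycentric subdivision. An isometry of a tree that has no fixed point here is loxodromic: it translates along an axis, and this axis lies in every invariant subtree.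

Let $V$ be an infinite elliptic subgroup of a group acting $(k,C)$-acylindrically on $T'$. A segment of length $k+2$ in $\mathrm{Fix}(V)$ would contain an edge path of length at least $k$, fixed by infinitely many elements. So $\mathrm{Fix}(V)$ is bounded. Its diameter $\Delta$ is attained, because it is a subcomplex of the subdivision, whose vertices are at half-integer distances. Let $c$ be the midpoint of a segment $[a,b]\subset\mathrm{Fix}(V)$ of length $\Delta$. For $y\in\mathrm{Fix}(V)$, the path from $y$ to $a$ or the path from $y$ to $b$ passes through $c$, so $d(c,y)+\Delta/2\le\Delta$, that is, $d(c,y)\le\Delta/2$. If $[a',b']$ is another segment of length $\Delta$, then $\Delta=d(a',b')\le d(a',c)+d(c,b')\le\Delta$, so $c$ is its midpoint as well. Denote this point $c(V)$. It lies in $\mathrm{Fix}(V)$ and depends only on the set $\mathrm{Fix}(V)$.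

**Lemma 1 (center trick).** In an acylindrical action, if $V$ is infinite and elliptic and $gVg^{-1}\le V$, then $g$ fixes $c(V)$.

*Proof.* We have $\mathrm{Fix}(V)\subset\mathrm{Fix}(gVg^{-1})=g\,\mathrm{Fix}(V)$, and both sets have the same finite diameter. A diametral segment of the first is diametral for the second, so the midpoints agree: $c(V)=g\,c(V)$. $\square$

As an illustration, let $\Omega=\langle M,t\rangle$ be an ascending HNN extension, $tMt^{-1}\le M$, with $M$ infinite. In any acylindrical action of $\Omega$ in which $M$ is elliptic, all of $\Omega$ fixes $c(M)$. (Its own Bass–Serre tree is no counterexample: there $M$ fixes a ray.)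

The plan is now to build $G=B*_DP$ with $D=\langle N,y_1,y_2,\dots\rangle$ so that $N$ is always elliptic and each $y_i$ fixes $c(N)$. Then $D$ fixes $c(N)$ in every $T'$, and we want a second fixed point of $D$, lying over the other end of the base edge of $T$.

**First attempt: the $y_i$ commute with $N$.** Then $y_iNy_i^{-1}=N$. This is impossible here. In a torsion-free hyperbolic group the centralizer of a nontrivial element is cyclic, so $\langle y_1,y_2,\dots\rangle$ would be cyclic and $D$ would be finitely generated whenever $N$ is. So the $y_i$ should conjugate $N$ properly into itself.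

**Second attempt: one contracted free group.** Let $V=F(v_1,v_2)$ with injective endomorphisms $\beta_1,\beta_2$, and let $\Lambda$ be the multiple HNN extension with $a_iva_i^{-1}=\beta_i(v)$. Killing $V$ retracts $\Lambda$ onto the free group $M=\langle a_1,a_2\rangle$. Every positive word $y$ in $a_1,a_2$ satisfies $yVy^{-1}\le V$, and there are many infinitely generated subgroups $Y\le M$ generated by positive words. Try $B=\Lambda$, $N=V$, $D=\langle V,Y\rangle$ and $P\ge D$ containing $s$ with $sNs^{-1}\le N$ and having a homomorphism to $\mathbb Z$ that kills $D$ and sends $s$ to $1$. Then $D$ does fix $c(N)$, but so does all of $\Lambda=B$. Apply this to $T$ itself, supposing it acylindrical ($N\le B$ is elliptic there). The point $c(N)$ is fixed by $B$ and by $s$. If $B$ fixed a point other than $v_B$, it would fix an edge at $v_B$, so $B=D$, and retracting to $M$ would give $Y=M$, which is finitely generated. So $c(N)=v_B$ and $s\in B\cap P=D$, contradicting the homomorphism to $\mathbb Z$. Hence $T$ is not acylindrical. The defect is exact: elements of $B$ that contract $N$ must lie in $D$, and here there are too many of them.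

The way out is to take $N=V_1*V_2$ and two alphabets. Positive words in $a_1,a_2$ will contract $V_1$; positive words in $c,d$ will contract $V_2$. An element that is positive in both alphabets contracts $N$. If the two free groups $M=\langle a_1,a_2\rangle$ and $M'=\langle c,d\rangle$ sit in a hyperbolic group $\Omega$ with $M\cap M'=Y$ infinitely generated by such elements, then only $Y$, up to $N$ on both sides, remains. The second fixed point of $D$ will come from the centers of $V_1$, $V_2$, $M$.

## 3. Four words with distinct exponents

All the endomorphisms are built from the following words, for $m=1,2,3,4$: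
$$\theta_m(x,z)=xz^{100m+1}\,xz^{100m+2}\cdots xz^{100m+100}.$$
The $400$ exponents are distinct, so the exponent seen between two letters $x$ tells us where we are. Let
$$\kappa_m=xz^{100m+2}\,xz^{100m+3}\cdots xz^{100m+99}\,x,\qquad \theta_m=(xz^{100m+1})\,\kappa_m\,z^{100m+100}.$$

**Lemma 2.** Let $F=F(x,z)$ be free and $\Theta=\langle\theta_1,\dots,\theta_4\rangle$.

1. $\theta_1,\dots,\theta_4$ freely generate $\Theta$. In the reduced form of a reduced product $\prod\theta_{m_k}^{\varepsilon_k}$ every factor keeps its subword $\kappa_{m_k}^{\varepsilon_k}$. So nontrivial elements of $\Theta$ have length $>2$.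
2. $\Theta$ is malnormal in $F$.
3. $x,\theta_1,\theta_2$ are freely independent in $F$.

*Proof of 1.* We bound the cancellation. The words are positive, so it occurs only in $\theta_m^{-1}\theta_{m'}$ and $\theta_m\theta_{m'}^{-1}$ with $m\ne m'$. The longest common prefix of $\theta_m,\theta_{m'}$ is $xz^{100\min(m,m')+1}$, since the next letters are $x$ and $z$. The longest common suffix is $z^{100\min(m,m')+100}$. So at most $xz^{100m+1}$ on the left of $\theta_m$ and $z^{100m+100}$ on the right are canceled, and $\kappa_m$ survives. Once the maximal common parts are removed each junction is reduced, so the result is a reduced word, which is nonempty and long.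

For instance, $\theta_1^{-1}\theta_2$ loses $xz^{101}$ from each factor and reads $\cdots x^{-1}z^{100}x\cdots$ at the junction.

*Proof of 2.* We read the axis of a common element in two ways and use an exponent to match the readings. Let $1\ne g\in\Theta\cap f\Theta f^{-1}$; we show $f\in\Theta$. Write $g=hwh^{-1}$ with $h\in\Theta$ and $w=\theta_{m_0}^{\varepsilon_0}\cdots\theta_{m_{r-1}}^{\varepsilon_{r-1}}$ cyclically reduced in the $\theta$'s, $r\ge1$. Extend the indices periodically modulo $r$, and put $h_0=h$, $h_{k+1}=h_k\theta_{m_k}^{\varepsilon_k}$ for $k\in\mathbb Z$. Then $h_k\in\Theta$ and $h_{k+r}=gh_k$. In the Cayley tree of $F$ the concatenated paths from $h_k$ to $h_{k+1}$, after the cancellations of part 1, form a $g$-invariant line. It is the axis of $g$, and it contains for each $k$ the $\kappa$-segment of the path from $h_k$ to $h_{k+1}$.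

The membership $g\in f\Theta f^{-1}$ gives in the same way a second reading of the same axis, in the same direction, with points $fh'_l$, $h'_l\in\Theta$. Replacing $g$ by $g^{-1}$ if necessary (this reverses both readings), assume $\varepsilon_k=1$ for some $k$, and put $m=m_k$. The axis then contains $xz^{100m+50}x$ inside the $\kappa_m$ of this factor.

Now find this subword in the second reading. Consider any subword $xz^ex$ with $e>0$ there. Positive letters $x$ come only from positive factors, and every factor keeps its $\kappa$, which contains letters $x^{\pm1}$. So no whole factor lies between the two letters $x$: they come from one positive factor or from two adjacent positive factors. (At the junctions $\theta_{m'}\theta_{m''}^{-1}$ and $\theta_{m'}^{-1}\theta_{m''}$ one sees $xz^{100(m'-m'')}x^{-1}$ and $x^{-1}z^{100(m''-m')}x$, which are not of this form.) If both come from one factor $\theta_{m'}$, then $e=100m'+j$ with $1\le j\le 99$, and $e$ determines $m'$ and the place in $\theta_{m'}$. If they come from adjacent factors $\theta_{m'}\theta_{m''}$, then there is no cancellation between these and $e=100m'+100$. For $e=100m+50$ only the first case is possible,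 with $m'=m$ and at the same place. So the subword lies in a factor $\theta_m^{+1}$ of the second reading, starting at $fh'_l$, say. Going back along the same prefix of $\theta_m$ gives $h_k=fh'_l$. Hence $f=h_kh_l'^{-1}\in\Theta$.

*Proof of 3.* Replace $\theta_m$ by $\theta'_m=x^{-1}\theta_m=z^{100m+1}xz^{100m+2}\cdots xz^{100m+100}$, which begins and ends with $z$. There is no cancellation between $x^{\pm1}$ and $\theta_m'^{\pm1}$. Between $\theta'_1$ and $\theta'_2$ only $z^{101}$ (prefixes) or $z^{200}$ (suffixes) cancels. So in a reduced product every factor keeps a nonempty part. $\square$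

## 4. Two free groups of rank 2 with infinitely generated intersection

We build the hyperbolic piece that produces $Y$. Let $M=F(a_1,a_2)$ and $\alpha\colon M\to M$, $\alpha(a_i)=\theta_i(a_1,a_2)$, injective by Lemma 2(1). Let
$$\Omega=\langle M,t\mid tmt^{-1}=\alpha(m)\rangle,\quad c=t,\quad d=t^{-1}a_1,\quad M'=\langle t,a_1\rangle=\langle c,d\rangle,\quad Y=\langle\alpha^j(a_1):j\ge0\rangle\le M.$$

**Lemma 3.**

(i) $Y$ is free with basis $\{\alpha^j(a_1)\}_{j\ge0}$; in particular it is not finitely generated.

(ii) $M'$ is free on $c,d$.

(iii) $M\cap M'=Y$.

(iv) The elements $y_i:=c^id^i$ $(i\ge1)$ generate $Y$ and are positive words in $a_1,a_2$ (as well as in $c,d$).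

(v) $M$ is not contained in any $\Omega$-conjugate of $Y$.

*Proof.* (i) By Lemma 2(3), $\langle a_1,\alpha(M)\rangle=\langle a_1\rangle*\alpha(M)$. Since $Y=\langle a_1,\alpha(Y)\rangle$ and $\alpha(Y)\le\alpha(M)$,
$$Y=\langle a_1\rangle*\alpha(Y).\tag{4.1}$$
If $\{\alpha^j(a_1)\}_{0\le j<n}$ is free, then so is its image $\{\alpha^j(a_1)\}_{1\le j\le n}$ under the injective map $\alpha$, and adding $a_1$ keeps it free. Induct on $n$.

(ii) We show that $t,a_1$ are free generators. Let $w\in F(\sigma,\tau)$ die under $\sigma\mapsto a_1$, $\tau\mapsto t$. By the homomorphism $\Omega\to\mathbb Z$ $(t\mapsto1,\ a_i\mapsto0)$, $w$ lies in the kernel of the $\tau$-exponent map, which is free on $\{\tau^j\sigma\tau^{-j}\}_{j\in\mathbb Z}$. After conjugation by a power of $\tau$ only $j\ge0$ occurs. These elements map to $t^ja_1t^{-j}=\alpha^j(a_1)$, a free basis of $Y$; so $w=1$. Thus $M'$ is free on $t,a_1$, hence on $c=t$, $d=t^{-1}a_1$.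

(iii) Since $\alpha^j(a_1)=t^ja_1t^{-j}$, $Y\subset M\cap M'$. Conversely let $g\in M\cap M'$. Its $t$-exponent is $0$, so as an element of $M'$ it is a product of elements $(t^ja_1t^{-j})^{\pm1}$, $j\in\mathbb Z$. For large $p$, $\alpha^p(g)=t^pgt^{-p}\in Y$. It remains to descend: if $h\in M$ and $\alpha(h)\in Y$, then $h\in Y$. By (4.1), $\alpha(h)\in\alpha(M)\cap(\langle a_1\rangle*\alpha(Y))$. In the free product $\langle a_1\rangle*\alpha(M)$ an element of $\alpha(M)$ has normal form of at most one syllable, and an element of $\langle a_1\rangle*\alpha(Y)$ has its $\alpha(M)$-syllables in $\alpha(Y)$. So $\alpha(h)\in\alpha(Y)$ and $h\in Y$. Apply this $p$ times.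

(iv) $y_1=cd=a_1$ and $y_{i+1}=c\,y_i\,d=t\,y_i\,t^{-1}a_1=\alpha(y_i)a_1$. So $y_i=\alpha^{i-1}(a_1)\cdots\alpha(a_1)a_1$, a positive word, and $\alpha^{i-1}(a_1)=y_iy_{i-1}^{-1}$ with $y_0=1$.

(v) We separate $M$ from $Y$ in a quotient. The $z$-exponent sum of $\theta_m$ is $10000m+5050$. Now $15050=50\cdot301$, $25050=83\cdot301+67$ and $\gcd(67,301)=1$. So there is a homomorphism $\Omega\to\mathbb Z/301\rtimes_{67}\mathbb Z$ with $a_1\mapsto0$, $a_2\mapsto1$, and $t\mapsto$ the generator acting by multiplication by $67$: the relation for $a_1$ reads $0=15050$, and that for $a_2$ reads $67=25050$, both modulo $301$. It kills each $\alpha^j(a_1)=t^ja_1t^{-j}$, hence all conjugates of $Y$, but not $a_2$. $\square$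

## 5. The group $G$

**Step 1: the two contracting blocks.** The purpose is to let positive words act as contractions. Let $V_1=F(v_1,v_2)$, $V_2=F(u_1,u_2)$ and
$$\Lambda_1=\langle V_1,a_1,a_2\mid a_iv_ja_i^{-1}=\theta_{2(i-1)+j}(v_1,v_2)\rangle,$$
$$\Lambda_2=\langle V_2,c,d\mid cu_jc^{-1}=\theta_j(u_1,u_2),\ du_jd^{-1}=\theta_{2+j}(u_1,u_2)\rangle.$$
By Lemma 2(1) these are multiple HNN extensions with injective maps $\beta_i\colon V_1\to V_1$, $\beta_i(v)=a_iva_i^{-1}$, and similarly for $V_2$. Since $\beta_1(V_1)=\langle\theta_1,\theta_2\rangle$ and $\beta_2(V_1)=\langle\theta_3,\theta_4\rangle$ in $v_1,v_2$,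
$$\beta_1(V_1)\cap\beta_2(V_1)=1.\tag{5.1}$$
Killing $V_1$ retracts $\Lambda_1$ onto the free group $\langle a_1,a_2\rangle$, which we identify with $M$. Killing $V_2$ retracts $\Lambda_2$ onto the free group $\langle c,d\rangle$, identified with $M'$ by Lemma 3(ii). As $V_i$ lies in the kernel, all conjugates of $M$ in $\Lambda_1$ meet $V_1$ trivially, and all conjugates of $M'$ in $\Lambda_2$ meet $V_2$ trivially.

**Step 2: the group $B$.** We glue the blocks to $\Omega$. Let
$$B=\Lambda_1*_M\Omega*_{M'}\Lambda_2 .$$
Killing $V_1,V_2$ gives a retraction $\rho\colon B\to\Omega$. Let $S_B$ be the Bass–Serre tree, with vertices $\lambda_1,\omega,\lambda_2$ stabilized by $\Lambda_1,\Omega,\Lambda_2$, and edges $e_1=[\lambda_1,\omega]$, $e_2=[\omega,\lambda_2]$ with stabilizers $M,M'$. Put $I=e_1\cup e_2$. Its pointwise stabilizer is $M\cap M'=Y$. The action preserves the types of vertices and edges, so it has no inversions. Let $N=\langle V_1,V_2\rangle$.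

**Lemma 4.** $N=V_1*V_2$ is free on $v_1,v_2,u_1,u_2$. $S_N:=\bigcup_{\nu\in N}\nu I$ is an $N$-invariant subtree, $N$-isomorphic to the Bass–Serre tree of $V_1*V_2$ with edges subdivided: $N_{\lambda_i}=V_i$, $N$ acts freely on $N\omega$, and the vertices in $N\omega$ have valence $2$ in $S_N$. An element of $N$ is elliptic on $S_B$ if and only if it is $N$-conjugate into $V_1$ or $V_2$. Moreover $y_iNy_i^{-1}\le N$ for all $i$.

*Proof.* Map the subdivided Bass–Serre tree $\mathcal T$ of $V_1*V_2$ equivariantly to $S_B$, sending the base edge to $I$. This map is locally injective. At the vertex over $\lambda_i$ the edges are $ve_i$ with $v\in V_i$, and they stay distinct because $V_i\cap\mathrm{Stab}(e_i)=1$. At midpoints it is because $e_1\ne e_2$. A locally injective simplicial map between trees is injective. The kernel of $V_1*V_2\to B$ acts trivially on the image, hence on $\mathcal T$, where edge stabilizers are trivial; so the kernel is trivial. This gives the statements on $N$ and $S_N$. An element of $N$ fixing a point of $S_B$ also fixes the projection of that point to the invariant subtree $S_N$, so it lies in a vertex stabilizer there, that is, in a conjugate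 of $V_1$ or $V_2$ or in $1$; the converse is clear. Finally, $y_i$ is positive in $a_1,a_2$, so $y_iV_1y_i^{-1}\le V_1$; it is positive in $c,d$, so $y_iV_2y_i^{-1}\le V_2$. $\square$

**Step 3: the loop $s$.** It destroys the acylindricity of the obvious unfolding. It has to be placed so that its image avoids $V_1$ and $V_2$. Let $x=v_1u_1$, $z=v_2u_2$, $X=\langle x,z\rangle\le N$. Since $\{x,z,v_1,v_2\}$ is a basis of $N$, $X$ is a free factor of $N$, free on $x,z$, and malnormal in $N$. Let $\psi\colon N\to N$ send $(v_1,v_2,u_1,u_2)$ to $(\theta_1,\theta_2,\theta_3,\theta_4)(x,z)$. It is injective, and $\psi(N)$ is malnormal in $X$ by Lemma 2(2), hence in $N$. Let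
$$G_0=\langle B,s\mid sns^{-1}=\psi(n),\ n\in N\rangle ,$$
an HNN extension.

**Step 4: the rigid group $L$.** It makes $N$ elliptic in every tree.

**Definition (FA).** A group has FA if each of its actions on a tree has a fixed point in the realization.

For inversion-free actions this is the usual condition; otherwise one passes to the barycentric subdivision. Finite groups have FA; $\mathbb Z$ does not, since it translates a line. Let $L$ be a torsion-free non-elementary hyperbolic group with FA, for example a torsion-free uniform lattice in $\mathrm{Sp}(n,1)$, $n\ge2$: it has property (T), hence FA by Watatani and Alperin. By I. Kapovich (*A non-quasiconvexity embedding theorem for hyperbolic groups*, Math. Proc. Camb. Phil. Soc. 127 (1999)), every torsion-free non-elementary hyperbolic group contains a malnormal quasiconvex free subgroup of rank $2$. Let $F\le L$ be one. By Lemma 2, $F$ contains a free subgroup of rank $4$ that is malnormal in $F$, hence in $L$. It is finitely generated, so quasiconvex in the free group $F$; as quasi-isometric embeddings compose, it is quasiconvex in $L$. Identify it with $N$ and let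
$$G=L*_NG_0 .$$
An element of finite order in an amalgam or HNN extension is conjugate into a vertex group. As $G$ is built in this way from the torsion-free groups $L$, $V_1$, $V_2$, $M$, it is torsion-free.

## 6. Small cancellation and relative hyperbolicity

Recall small cancellation. Let $R$ be a finite set of cyclically reduced words and $R_*$ the set of all cyclic conjugates of $r^{\pm1}$, $r\in R$. A piece is a common initial segment of two distinct elements of $R_*$. The condition $C'(1/6)$ says that a piece that is an initial segment of $r\in R_*$ has length less than $|r|/6$. By Greendlinger's lemma, a nontrivial reduced word that represents $1$ then contains more than half of some $r\in R_*$. Replacing that part by the shorter rest gives a linear isoperimetric inequality, so the group is hyperbolic. For the single relator $aba^{-1}b^{-1}$, $a$ is a piece (of $aba^{-1}b^{-1}$ and $ab^{-1}a^{-1}b$), of length $1\not<4/6$, and the condition fails, as it should for $\mathbb Z^2$.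

Recall also that $\Gamma$ is hyperbolic relative to a finite family of subgroups if $\Gamma$ acts on a connected hyperbolic graph, with finitely many orbits of edges and finite edge stabilizers, such that for each $n$ every edge lies in finitely many circuits of length $n$, and the stabilizers of the infinite-valence vertices are the conjugates of the members of the family, each finitely generated. Example: for infinite finitely generated $A,Q$, the group $A*Q$ is hyperbolic relative to $\{A,Q\}$; the graph is the Bass–Serre tree, which has no circuits.

**Proposition 5.** $G$ is hyperbolic.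

**Step 1: $G_0$ has a $C'(1/6)$ presentation.** Its purpose is the hyperbolicity of $G_0$. Substituting $c=t$, $d=t^{-1}a_1$, the group $G_0$ has generators $a_i,t,v_i,u_i,s$ and relators $\sigma\cdot\theta_m^{-1}$, where the pairs $(\sigma,\theta_m)$ are:

- (R1) $(ta_it^{-1},\ \theta_i(a_1,a_2))$;
- (R2) $(a_iv_ja_i^{-1},\ \theta_{2(i-1)+j}(v_1,v_2))$;
- (R3) $(tu_jt^{-1},\ \theta_j(u_1,u_2))$ and $(t^{-1}a_1u_ja_1^{-1}t,\ \theta_{2+j}(u_1,u_2))$;
- (R4) $(sns^{-1},\ \theta_m(v_1u_1,v_2u_2))$ with $n$ the $m$-th of $v_1,v_2,u_1,u_2$.

The letters of $\sigma$ and of $\theta_m$ that meet come from different alphabets, so these words are cyclically reduced.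

In families R1–R3 write $x',z'$ for the two letters of $\theta_m$. A marker of such a family is a word $x'z'^kx'$ that is a subword of some $\theta_m$ of the family; so $k=100m+j$ with $1\le j\le99$. We claim that each marker occurs exactly once among all cyclic words $r^{\pm1}$. Within a family each $\theta_m$ is used at most once, and all exponents in $\theta_1,\dots,\theta_4$ are distinct. In the $\sigma$-parts every letter $a_i,v_j,u_j$ is isolated: both its neighbors are letters from other alphabets. In the $\theta$-parts of R4 the $v$'s and $u$'s alternate, so $z'z'$ does not occur there. The positive words $\theta_m$ contain each marker at one place only, and their inverses contain none. This proves the claim; the same holds for inverses of markers.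

A piece contains no marker and no inverse of one: if two elements of $R_*$ had a common initial segment containing a marker, the unique place of the marker would make them equal.

Now let a piece be an initial segment of a cyclic conjugate of $r^{\pm1}$, with $r$ in R1–R3 and $\theta$-part $\theta_m$. It meets the $\theta$-part in at most two subwords. Each contains at most one letter $x'^{\pm1}$, since two consecutive ones would give a marker. So each is contained in some $(z'^{100m+j}x'z'^{100m+j+1})^{\pm1}$ with $j\le99$, or in $(x'z'^{100m+1})^{\pm1}$, and has length at most $200m+200$. As $|\sigma|\le5$, the piece has length at most $5+400m+400$, and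
$$|r|\ \ge\ 10000m+5150\ >\ 6(400m+405).$$

For $r$ in R4 use the markers $v_1u_1(v_2u_2)^kv_1$ with $k=100m+j$, $1\le j\le99$. The word $v_1u_1$ occurs only in $\theta$-parts of R4, each $\theta_m$ is used once there, and $k$ determines the place; so each marker occurs only once. As before, a piece meets the $\theta$-part in at most two subwords, each with at most one letter $v_1^{\pm1}$. Up to inversion such a subword lies in $u_1(v_2u_2)^{k}\,v_1u_1(v_2u_2)^{k'}$ with $k,k'\le100m+100$, or in its part $v_1u_1(v_2u_2)^{k'}$, so its length is at most $4(100m+100)+5$. As $|\sigma|=3$, the piece has length at most $800m+813$, and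
$$|r|\ \ge\ 20000m+10300\ >\ 6(800m+813).$$
So $G_0$ has a finite $C'(1/6)$ presentation and is hyperbolic.

**Step 2: adding $L$.** The group $N$ is badly placed in $G_0$, because $sNs^{-1}\subsetneq N$. So we use a combination theorem that asks for good position on the side of $L$ only. The three published results needed are these.

- Bowditch (*Relatively hyperbolic groups*, Thm 7.11): a non-elementary hyperbolic group is hyperbolic relative to the conjugates of an infinite, almost malnormal, quasiconvex subgroup. (Almost malnormal means $H\cap kHk^{-1}$ finite for $k\notin H$; malnormal subgroups are such.)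
- Dahmani (*Combination of convergence groups*, Geom. Topol. 7 (2003), Thm 0.1(2)): if a group is hyperbolic relative to a family containing a group $Q$, and $Q$ embeds in a finitely generated group $A$, then the amalgam of the two groups over $Q$ is hyperbolic relative to the conjugates of $A$ together with the members of the family not conjugate to $Q$. No condition on the embedding of $Q$ in $A$ is required.
- Osin (*Relatively hyperbolic groups*, Mem. AMS 843, Cor. 2.41): a group hyperbolic relative to finitely many hyperbolic groups is hyperbolic.

By the first, $L$ is hyperbolic relative to $N$. By the second, with $Q=N$ and $A=G_0$, $G=L*_NG_0$ is hyperbolic relative to $G_0$. By the third and Step 1, $G$ is hyperbolic. $\square$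

## 7. The splitting $G=B*_DP$ and its tree

We now fold. Let $D=\langle N,Y\rangle\le B$ and $P=\langle D,s,L\rangle\le G$. The group $G$ is the fundamental group of a graph of groups with vertex groups $B,L$, an edge with group $N$ between them, and a loop $s$ at $B$ with inclusions $N\hookrightarrow B$ and $\psi\colon N\to B$. All edge groups at $B$ lie in $D$. Let $\hat P$ be the fundamental group of the same graph of groups with $B$ replaced by $D$; then $D\le\hat P$. Both $G$ and $B*_D\hat P$ are generated by $B,L,s$ subject to the relations of $B$ and of $L$, the identification of the two copies of $N$, and $sns^{-1}=\psi(n)$. Hence $G=B*_D\hat P$, so $\hat P$ embeds in $G$, with image $P$, and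
$$G=B*_DP .\tag{7.1}$$
Let $T$ be its Bass–Serre tree, with base edge $[v_B,v_P]$. There are no inversions and there is one orbit of edges.

The edge stabilizers are the conjugates of $D$. They are infinitely generated, since $\rho(D)=Y$ is not finitely generated.

The action is non-elementary as soon as it is acylindrical. Indeed $D\ne B$, since $\rho(B)=\Omega\ne Y$; and $D\ne P$, since $s\notin B$. So there is no global fixed point. $G$ contains free groups of rank $2$, so it is not virtually cyclic, and the trichotomy leaves only the non-elementary case.

## 8. Syllables along axes: how $N$ and $\psi(N)$ meet their conjugates in $B$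

**Lemma 6.**

(A) If $b\in B$ and $N\cap bNb^{-1}$ contains an element loxodromic on $S_B$, then $b\in NYN\subset D$.

(B) Nontrivial elements of $X$, in particular of $\psi(N)$, are loxodromic on $S_B$. If $1\ne g\in X$, then the $V_1$-syllables along the axis of $g$ in $S_N$ (defined in the proof) lie in $\mathcal S=\{v_1^{\pm1},v_2^{\pm1},(v_1^{-1}v_2)^{\pm1}\}$.

(C) $\psi(N)$ is malnormal in $B$.

*Proof of (A).* This is the statement that contracting elements lie in $D$. Let $g$ be the loxodromic element. Its axis $A$ lies in both invariant subtrees $S_N$ and $bS_N$. Every edge has an $\omega$-type end, so $A$ contains a vertex $\nu\omega=b\nu'\omega$ with $\nu,\nu'\in N$. It has valence $2$ in both $S_N$ and $bS_N$, so the two edges of $A$ there form both $\nu I$ and $b\nu'I$. As $B$ preserves types, $\nu e_i=b\nu'e_i$ for $i=1,2$. So $\nu^{-1}b\nu'$ fixes $I$ pointwise, that is, it lies in $Y$, and $b\in\nu Y\nu'^{-1}\subset NYN$.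

*Proof of (B).* First we define syllables. For a loxodromic $g\in N$ list the vertices of $N\omega$ on its axis in order, as $\nu_k\omega$ with unique $\nu_k\in N$, and put $s_k:=\nu_k^{-1}\nu_{k+1}$. Consecutive ones are joined through a vertex $\nu_k\lambda_i=\nu_{k+1}\lambda_i$, so $s_k\in V_i\setminus1$. The index $i$ alternates, because at $\nu_k\omega$ the axis passes from one of the two edges to the other. Conjugation by $n\in N$ replaces $\nu_k$ by $n\nu_k$ and does not change the syllables; reversing the direction inverts them. For a cyclically reduced element $r_1\cdots r_{2l}$ of $V_1*V_2$, the vertices $\omega,\ r_1\omega,\ r_1r_2\omega,\dots$, continued periodically, lie in order on a line without backtracking: each $r_k$ is nontrivial, and consecutive $r_k$ lie in different factors. So the line is the axis, and the syllables are the $r_k$ repeated periodically.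

Now let $1\ne g\in X$. It is conjugate in $X$ to a cyclically reduced word $w$ in $x=v_1u_1$, $z=v_2u_2$. In the cyclic word $w$ syllables merge only at $xz^{-1}$, $zx^{-1}$, giving $(u_1u_2^{-1})^{\pm1}$, and at $x^{-1}z$, $z^{-1}x$, giving $(v_1^{-1}v_2)^{\pm1}$. All of these are nontrivial, and each letter keeps its inner change between a $v$ and a $u$. So the cyclic syllable length is at least $2$, $g$ is loxodromic (it is not conjugate into $V_1$ or $V_2$), and its $V_1$-syllables are in $\mathcal S$. For example, $xz^{-1}$ has the cyclic syllables $u_1u_2^{-1}$ and $v_2^{-1}v_1$.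

*Proof of (C).* We compare syllables along a common axis, then use Britton's lemma. Let $1\ne g=bg'b^{-1}$ with $b\in B$ and $g,g'\in\psi(N)\le X$. By (B), $g$ is loxodromic, and its axis, $b$ times the axis of $g'$, lies in $S_N\cap bS_N$. Its $\omega$-type vertices are $\nu_k\omega=b\nu'_k\omega$, where $\nu'_k\omega$ are those on the axis of $g'$. As in (A),
$$e_k:=\nu_k^{-1}b\nu'_k\in Y .$$
Let $s_k,s'_k$ be the syllables of $g,g'$. They lie in the same factor, because $b$ maps the vertex between $\nu'_k\omega$ and $\nu'_{k+1}\omega$ to the one between $\nu_k\omega$ and $\nu_{k+1}\omega$, and preserves types. Moreover $e_{k+1}=s_k^{-1}e_ks'_k$. If $s_k,s'_k\in V_1$, apply the retraction $\Lambda_1\to M$, which kills $V_1$ and fixes $Y\le M$: $e_{k+1}=e_k$. If they are in $V_2$, use $\Lambda_2\to M'$ and $Y\le M'$. So $e_k=e\in Y$ for all $k$, and $es'_ke^{-1}=s_k$. Choose $k$ such that $\mathbf s:=s_k$ and $\mathbf s':=s'_k$ are in $V_1$; by (B) both lie in $\mathcal S$.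

We claim that $e=1$. Write $e=\epsilon_1\cdots\epsilon_l$ reduced in $a_1^{\pm1},a_2^{\pm1}$ and suppose $l\ge1$. In $\Lambda_1$ the word $\epsilon_1\cdots\epsilon_l\,\mathbf s'\,\epsilon_l^{-1}\cdots\epsilon_1^{-1}$ represents an element of $V_1$. By Britton's lemma it contains a pinch: $a_iva_i^{-1}$ with $v\in V_1$, or $a_i^{-1}va_i$ with $v\in\beta_i(V_1)$. As $e$ is reduced, the pinch can only be in the middle. If $\epsilon_l=a_i^{-1}$, then $\mathbf s'\in\beta_i(V_1)$; but $\mathbf s'$ is nontrivial of length at most $2$, while nontrivial elements of $\beta_i(V_1)$ have length $>2$ by Lemma 2(1). So $\epsilon_l=a_i$, and the pinch replaces the middle by $\beta_i(\mathbf s')\ne1$. If next $\epsilon_{l-1}=a_j^{-1}$, then $j\ne i$, because $e$ is reduced, and a pinch requires $\beta_i(\mathbf s')\in\beta_j(V_1)$, contradicting (5.1). So $\epsilon_{l-1}$ is positive. At each later step the current middle is a nontrivial element of $\beta_i(V_1)$ with $a_i$ the letter used last, and the same argument applies. So $e$ is a positive word, and $\mathbf s=e\mathbf s'e^{-1}\in\beta_i(V_1)$ with $\epsilon_1=a_i$. Again $\mathbf s$ is nontrivial of length at most $2$: a contradiction.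

So $e=1$ and $b=\nu_k\nu_k'^{-1}\in N$. As $\psi(N)$ is malnormal in $N$ and $1\ne g\in\psi(N)\cap b\psi(N)b^{-1}$, we get $b\in\psi(N)$. $\square$

## 9. No nontrivial element fixes a path of length 7

**The tree $S_P$.** This is the local picture at $P$-vertices of $T$. Let $S_P$ be the Bass–Serre tree of $P$ for the graph of groups of Section 7 (vertex groups $D,L$), and let $o$ be the vertex with stabilizer $D$. Its $D$-type vertices $po$ correspond to the neighbors $pv_B$ of $v_P$ in $T$, with the same stabilizers $pDp^{-1}$ in $P$. The $s$-edges are the translates $g[o,s^{-1}o]$, $g\in P$. At the end $go$ such an edge has stabilizer $gNg^{-1}$; we say it has type $N$ at $go$. At the end $g'o$, $g'=gs^{-1}$, the same stabilizer reads $gNg^{-1}=g'sNs^{-1}g'^{-1}=g'\psi(N)g'^{-1}$; we say it has type $\psi$ at $g'o$. So each $s$-edge has type $N$ at exactly one end and type $\psi$ at the other, and types are $P$-invariant. The edges of type $N$ at $qo$ have stabilizers $qdNd^{-1}q^{-1}$; those of type $\psi$ at $qo$ are the $qd[o,so]$, $d\in D$, with stabilizers $qd\psi(N)d^{-1}q^{-1}$, and distinct edges have distinct cosets $d\psi(N)$.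

For a $P$-type vertex $\pi=gv_P$ of $T$ let $S_\pi=gS_P$ be the corresponding copy, on which $G_\pi=gPg^{-1}$ acts.

**Lemma 7.** Suppose $1\ne h$ fixes two distinct neighbors $w=gv_B$, $w'$ of $\pi=gv_P$ in $T$. Then $h$ fixes the geodesic in $S_\pi$ between the corresponding vertices, and this geodesic consists of $s$-edges. If its first edge has type $N$ at $w$, then $h\in gdNd^{-1}g^{-1}$ for some $d\in D$; if it has type $\psi$ at $w$, then $h\in gd\psi(N)d^{-1}g^{-1}$ for some $d\in D$. In both cases $h\in gdNd^{-1}g^{-1}$.

*Proof.* $h$ fixes $\pi$, which lies between $w$ and $w'$, so it acts on $S_\pi$ and fixes the two vertices, hence the geodesic. If this contained an $L$-type vertex, that vertex would be interior, and $h$ would fix two distinct edges at it. Their stabilizers are conjugates of $N$ by different cosets of $N$ in a conjugate of $L$, and they intersect trivially because $N$ is malnormal in $L$. So there is no $L$-type vertex. The rest is the description of stabilizers, with $\psi(N)\le N$. $\square$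

**Proposition 8.** $T$ is $(7,1)$-acylindrical.

*Proof.* An edge path of length at least $7$ contains a path $B_0,P_1,B_1,P_2,B_2,P_3,B_3$ of length $6$ with $B_i\in Gv_B$, $P_i\in Gv_P$. Suppose $1\ne h$ fixes it. By Lemma 7, at $B_1$ we have two types: that of the first edge at $B_1$ of the geodesic in $S_{P_1}$ from $B_1$ to $B_0$, and that of the first edge at $B_1$ of the geodesic in $S_{P_2}$ from $B_1$ to $B_2$. Likewise at $B_2$, using $P_2$ and $P_3$.

**Step 1: all these types are $N$.** The purpose is to exclude $\psi$ by showing that $h$ is elliptic on the tree of $B$. Write $B_1=gv_B$, $P_1=gv_P$, $P_2=gbv_P$ with $b\in B\setminus D$; then also $B_1=gbv_B$. Lemma 7, applied at $P_1$ (to $B_1,B_0$) and at $P_2$ (to $B_1,B_2$), gives $d,d'\in D$ with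
$$g^{-1}hg\in dNd^{-1}\cap bd'Nd'^{-1}b^{-1}.$$
If $g^{-1}hg$ were loxodromic on $S_B$, then conjugating by $d^{-1}$ and using Lemma 6(A) would give $d^{-1}bd'\in D$, so $b\in D$, a contradiction. So $g^{-1}hg$ is elliptic on $S_B$. If one of the two types at $B_1$ were $\psi$, then $g^{-1}hg$ would be conjugate in $B$ into $\psi(N)$, hence loxodromic by Lemma 6(B). So both types at $B_1$ are $N$. The same argument at $B_2$, using $P_2,P_3$ and $B_1,B_3$, shows that both types there are $N$.

**Step 2: a contradiction inside $S_{P_2}$.** We look for two $\psi$-types meeting at one vertex. Let $o_0,\dots,o_r$ be the successive vertices of the geodesic in $S_{P_2}$ from the vertex of $B_1$ to that of $B_2$; here $r\ge1$. All its edges $E_i=[o_{i-1},o_i]$ are $s$-edges, $E_1$ has type $N$ at $o_0$, and $E_r$ has type $N$ at $o_r$. Then $E_1$ has type $\psi$ at $o_1$; in particular $r\ge2$. Let $i$ be the largest index such that $E_i$ has type $\psi$ at $o_i$. Then $1\le i<r$, and $E_{i+1}$ has type $N$ at $o_{i+1}$, so type $\psi$ at $o_i$. Both edges at $o_i$ have type $\psi$ and are distinct, and $h$ fixes both. So a conjugate of $h$ lies in $d_1\psi(N)d_1^{-1}\cap d_2\psi(N)d_2^{-1}$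 with $d_1,d_2\in D\le B$ and $d_1\psi(N)\ne d_2\psi(N)$. This contradicts Lemma 6(C). $\square$

With Section 7, the action on $T$ is non-elementary and (1) holds.

## 10. Medians: $D$ fixes an edge in every acylindrical tree over $T$

Let $G$ act acylindrically on $T'$ and let $\phi\colon T'\to T$ be an equivariant epimorphism. We find two points of $T'$, one over $v_P$ and one over $v_B$, both fixed by $D$.

**Step 1: four centers.** Lemma 1 provides canonical fixed points. $L$ has FA, so its subgroups $N,V_1,V_2$ are elliptic, and they are infinite.

- Let $p=c(N)$. It is fixed by $N$, by $s$ (as $sNs^{-1}=\psi(N)\le N$), and by all $y_i$ (Lemma 4). By Lemma 3(iv) it is fixed by $D$ and $s$.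
- Let $\ell_1=c(V_1)$. As $a_iV_1a_i^{-1}\le V_1$, it is fixed by $\Lambda_1=\langle V_1,a_1,a_2\rangle$. Let $\ell_2=c(V_2)$; likewise it is fixed by $\Lambda_2=\langle V_2,c,d\rangle$.
- $M\le\Lambda_1$ is therefore elliptic, and $tMt^{-1}\le M$. So $q=c(M)$ is fixed by $\Omega=\langle M,t\rangle\ge M'$.

**Step 2: a second fixed point of $D$.** We move from $\ell_1,\ell_2$, which $D$ need not fix, to points of $[q,p]$. Let $m_1$ be the median of $\ell_1,q,p$, that is, the common point of the three segments joining them. $V_1\le N$ fixes $\ell_1$ and $p$, hence $[\ell_1,p]$; $M$ fixes $\ell_1$ and $q$, hence $[\ell_1,q]$. So $\Lambda_1=\langle V_1,M\rangle$ fixes $m_1\in[q,p]$. Let $m_2$ be the median of $\ell_2,q,p$. $V_2$ fixes $[\ell_2,p]$ and $M'$ fixes $[\ell_2,q]$, so $\Lambda_2=\langle V_2,M'\rangle$ fixes $m_2\in[q,p]$. Let $m$ be whichever of $m_1,m_2$ is closer to $p$.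

- If $m=m_2\in[m_1,p]$: $V_1$ fixes $m_1$ and $p$, hence $m$. Also $\Lambda_2\ge\langle V_2,Y\rangle$ fixes $m$, as $Y\le M'$.
- If $m=m_1\in[m_2,p]$: $V_2$ fixes $m_2$ and $p$, hence $m$. Also $\Lambda_1\ge\langle V_1,Y\rangle$ fixes $m$, as $Y\le M$.

In either case $D=\langle V_1,V_2,Y\rangle$ fixes $m$ and $p$, hence $[m,p]$ pointwise, and $m$ is fixed by some $\Lambda_i$.

**Step 3: $\phi(p)=v_P$.** We locate the first point. $\phi(p)$ is fixed by $\langle D,s\rangle\le P$. If $\langle D,s\rangle$ fixed a point other than $v_P$, it would fix an edge at $v_P$, so it would lie in some $\pi D\pi^{-1}$ with $\pi\in P$. But the homomorphism $P\to\mathbb Z$ with $s\mapsto1$ and $D,L\mapsto0$, which exists by the presentation of $P=\hat P$ in Section 7, kills $\pi D\pi^{-1}$ and not $s$.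

**Step 4: $\phi(m)=v_B$.** We locate the second point. $\phi(m)$ is fixed by some $\Lambda_i\le B$. If $\Lambda_i$ fixed a point other than $v_B$, it would fix an edge at $v_B$, so $\Lambda_i\le bDb^{-1}$ with $b\in B$, and $\rho(\Lambda_i)$ would lie in an $\Omega$-conjugate of $Y$. For $i=1$, $\rho(\Lambda_1)=M$, contradicting Lemma 3(v). For $i=2$, $\rho(\Lambda_2)=M'\ni t$, which has $t$-exponent $1$, while conjugates of $Y$ have $t$-exponent $0$.

**Step 5: the edge.** We extract an edge with stabilizer exactly $D$. By Steps 3 and 4 the connected set $\phi([m,p])$ contains $E=[v_B,v_P]$. Choose a point in the interior of $E$ other than its midpoint, and a preimage $r\in[m,p]$. Vertices go to vertices, and edges go affinely onto edges or to vertices. So $r$ is an interior point, not the midpoint, of an edge $e$ of $T'$ with $\phi(e)=E$. As $D$ fixes $r$, it fixes $e$ pointwise. Conversely, the setwise stabilizer of $e$ stabilizes $E$, and $G_E=D$ because $G$ acts on $T$ without inversions. Hence $G_e=D$, which is infinitely generated. This proves (2). Together with Propositions 5 and 8 and Section 7, it proves Theorem A. $\blacksquare$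

## 11. Three checks on the hypotheses for this $G$ and $T$

**Without assuming $T'$ acylindrical.** Let $T'$ be any $G$-tree dominating $T$. Then either $T'$ has an edge whose stabilizer is exactly $D$, or one of the finitely generated free groups $N,V_1,V_2,M$ fixes pointwise a subtree of infinite diameter in $T'$. Indeed acylindricity of $T'$ entered Section 10 only through the boundedness of $\mathrm{Fix}(N)$, $\mathrm{Fix}(V_1)$, $\mathrm{Fix}(V_2)$, $\mathrm{Fix}(M)$.

**Acylindricity cannot be dropped in (2).** There is a $G$-tree dominating $T$ all of whose edge stabilizers are free of rank $4$. Take the Bass–Serre tree of the graph of groups with vertex groups $B,L$, an edge with group $N$, and the loop $s$, with the $s$-edges subdivided. All edge stabilizers are conjugates of $N$. Let $b_0,l_0$ be adjacent base vertices with stabilizers $B,L$. Send $b_0\mapsto v_B$, $l_0\mapsto v_P$ (as $L\le P$), $[b_0,l_0]\mapsto[v_B,v_P]$, and the subdivided edge $[b_0,s^{-1}b_0]$, with stabilizer $N\le D\cap s^{-1}Ds$, to the path $v_B,v_P,s^{-1}v_B$; note $s^{-1}v_P=v_P$. This extends to an equivariant simplicial map, which is onto because $T$ has a single orbit of edges.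 It is the unfolding from Section 1, and there we saw that $N$ fixes the ray through $b_0,s^{-1}b_0,s^{-2}b_0,\dots$ in it.

**Domination cannot be dropped in (2) for this $G$.** $G$ acts $(3,1)$-acylindrically and non-elementarily on the Bass–Serre tree of $L*_NG_0$, whose edge stabilizers are free of rank $4$. Acylindricity is (1.1), as $N$ is malnormal in $L$. There is no global fixed point, since $N\ne L$ ($L$ has FA, and the free group $N$ does not) and $N\ne G_0$ (as $s\notin B$), and $G$ is not virtually cyclic. By Theorem A this tree does not dominate $T$.
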